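\title{Approximating the Longest Increasing Subsequence\\ in an Arbitrary Streaming Order}

\begin{abstract}
A streaming algorithm reads the symbols of a sequence $x\in\Sigma^n$, $|\Sigma|\ge n$, in an order fixed in advance, and has to approximate the length of a longest increasing subsequence of $x$ within a factor $1+\varepsilon$. We prove the conjecture, stated by Li and Zheng, that for every constant $\varepsilon>0$ and every order a deterministic one-pass algorithm needs $\Omega_\varepsilon(\sqrt n)$ bits of space; in fact it needs $\Omega_\varepsilon(\sqrt n\log n)$ bits. For $256/n\le\varepsilon\le 1/148$ we prove the bound $\Omega\big(\sqrt{n/\varepsilon}\,\log(|\Sigma|\sqrt{\varepsilon/n})\big)$ for every order. When $\varepsilon\ge n^{-1+\delta}$ and $|\Sigma|=n^{O(1)}$ this matches the upper bound known for the natural order up to a constant factor. With $R$ passes in the same order the bounds hold divided by $R$. The proof builds hard inputs from the order itself and combines a cut-and-paste argument with entropy estimates.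
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Sigma$ be a totally ordered alphabet. For $x=x_1x_2\cdots x_n\in\Sigma^n$ let $\mathrm{LIS}(x)$ be the largest $\ell$ for which there are positions $i_1<\dots<i_\ell$ with $x_{i_1}<\dots<x_{i_\ell}$; ``increasing'' always means strictly increasing. We write $[n]=\{1,\dots,n\}$ and $\log=\log_2$.

\subsection*{Streaming in a given order}
A \emph{streaming order} is a permutation $\pi=\pi_1\pi_2\cdots\pi_n$ of $[n]$. An algorithm reading $x$ in order $\pi$ sees $x_{\pi_1}$, then $x_{\pi_2}$, and so on. The \emph{natural order} is $\pi_i=i$. An $R$-pass algorithm reads this stream $R$ times, always in the same order $\pi$.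

A \emph{deterministic algorithm with space $S$} starts in a fixed configuration and has at most $2^S$ possible configurations at any moment. When it reads a symbol, it moves to a configuration determined by the current configuration and that symbol, and its output is a function of the final configuration. The transition rule may depend arbitrarily on the current time and on $\pi$, so the algorithm is non-uniform and knows for free which position it is reading. The algorithm \emph{achieves a $1+\varepsilon$ approximation} if on every $x\in\Sigma^n$ its output $A$ satisfies $\mathrm{LIS}(x)/(1+\varepsilon)\le A\le(1+\varepsilon)\,\mathrm{LIS}(x)$. Both conventions are generous to the algorithm, so lower bounds proved for them also hold for uniform algorithms and for one-sided approximation. We use the approximation guarantee only in the following form: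
\begin{equation}\label{eq:same}
\text{if $x$ and $y$ yield the same output, then } \mathrm{LIS}(y)\le(1+\varepsilon)^2\,\mathrm{LIS}(x).
\end{equation}
Indeed, $\mathrm{LIS}(y)\le(1+\varepsilon)A$ and $A\le(1+\varepsilon)\,\mathrm{LIS}(x)$ for the common output $A$.

\subsection*{Which order is best?}
The natural order suits the problem well. After reading a prefix, let $b_\ell$ be the least last symbol of an increasing subsequence of length $\ell$ of the prefix. Deleting the last symbol of such a subsequence shows $b_1<b_2<\dots<b_L$, where $L$ is the LIS of the prefix. A new symbol $a$ ends an increasing subsequence of length $\ell$ exactly when $\ell=1$ or $b_{\ell-1}<a$, so reading $a$ replaces the least $b_\ell\ge a$ by $a$, or appends $a$ if there is none. The set $\{b_1,\dots,b_L\}\subseteq\Sigma$ is therefore a sufficient memory, and $\mathrm{LIS}$ can be computed exactly with $|\Sigma|$ bits. This shows that no lower bound of order $\sqrt n$ can hold when $|\Sigma|=o(\sqrt n)$; to exclude such cases we assume $|\Sigma|\ge n$. For approximation much less memory suffices: in the natural order, and likewise in the reverse order, a one-pass deterministic algorithm of Gopalan, Jayram, Krauthgamer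 and Kumar achieves a $1+\varepsilon$ approximation in $O(n\log n)$ time and $O(\sqrt{n/\varepsilon}\,\log n)$ space. We quote this result for alphabets of size polynomial in $n$ and do not reprove it.

In any other order the set of positions already read need not be an interval, and an increasing subsequence may pass back and forth between read and unread positions. One would guess that this only makes the task harder. The guess is not automatic, because for other functions a clever order helps enormously. For even $n$, consider deciding whether $x_i=x_{i+n/2}$ for all $i\le n/2$. In the natural order distinct first halves must lead to distinct configurations, which costs $\frac n2\log|\Sigma|$ bits, whereas in the order $1,\frac n2+1,2,\frac n2+2,\dots$ it suffices to remember one symbol and one bit. The following conjecture, from the work of Li and Zheng \cite{LZ}, says that no order helps in this way for $\mathrm{LIS}$.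

\begin{quote}
\textbf{Conjecture.} For every constant $\varepsilon>0$ there is a constant $c_\varepsilon>0$ such that for all sufficiently large $n$, every alphabet with $|\Sigma|\ge n$ and every permutation $\pi$ of $[n]$, every deterministic one-pass algorithm that reads $x\in\Sigma^n$ in order $\pi$ and achieves a $1+\varepsilon$ approximation of $\mathrm{LIS}(x)$ uses at least $c_\varepsilon\sqrt n$ bits.
\end{quote}

\subsection*{Results}
The conjecture is true, with an extra factor $\log n$.

\begin{theorem}\label{thm:const}
Let $\varepsilon>0$, $K=\lceil 32(1+\varepsilon)^2\rceil+2$, $n\ge 2^{10}K^8$, $|\Sigma|\ge n$, and let $\pi$ be any permutation of $[n]$. Every deterministic $R$-pass algorithm that reads $x\in\Sigma^n$ in order $\pi$ and achieves a $1+\varepsilon$ approximation of $\mathrm{LIS}(x)$ uses more than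
\[
\frac{\sqrt n\,\log n}{32K^3R}\ \text{ bits.}
\]
\end{theorem}

With $R=1$ this gives the conjecture with $c_\varepsilon=1/(32K^3)$. Theorem~\ref{thm:const} covers arbitrarily large $\varepsilon$, but its bound does not grow as $\varepsilon\to0$. The second theorem supplies the dependence on small $\varepsilon$.

\begin{theorem}\label{thm:small}
Let $256/n\le\varepsilon\le 1/148$, let $\Sigma$ be finite with $|\Sigma|\ge n$, and let $\pi$ be any permutation of $[n]$. Every deterministic $R$-pass algorithm that reads $x\in\Sigma^n$ in order $\pi$ and achieves a $1+\varepsilon$ approximation of $\mathrm{LIS}(x)$ uses more than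
\[
\frac1{2400\,R}\sqrt{\frac n\varepsilon}\;\log\Big(|\Sigma|\sqrt{\varepsilon/n}\Big)\ \text{ bits.}
\]
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Let $\delta>0$ be fixed, $n$ large, $n^{-1+\delta}\le\varepsilon\le 1/148$ and $n\le|\Sigma|\le n^{O(1)}$. In every order a deterministic one-pass $1+\varepsilon$ approximation needs $\Omega_\delta(\sqrt{n/\varepsilon}\,\log n)$ bits. Hence the minimum over all orders of the one-pass deterministic space is $\Theta_\delta(\sqrt{n/\varepsilon}\,\log n)$, and the natural order attains it up to a constant factor.
\item[(b)] For $n$ large and $|\Sigma|\ge n$, in every order a deterministic one-pass algorithm that computes $\mathrm{LIS}$ exactly needs $\Omega(n)$ bits.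
\end{enumerate}
With $R$ passes in the same order, the lower bounds hold divided by $R$.
\end{corollary}

\begin{proof}
(a) Once $n^\delta\ge256$ we have $\varepsilon\ge256/n$, and $|\Sigma|\sqrt{\varepsilon/n}\ge\sqrt{\varepsilon n}\ge n^{\delta/2}$. So Theorem~\ref{thm:small} gives more than $\frac{\delta}{4800R}\sqrt{n/\varepsilon}\,\log n$ bits. The matching upper bound is the quoted algorithm of Gopalan, Jayram, Krauthgamer and Kumar.

(b) An exact algorithm is a $1+\varepsilon$ approximation for $\varepsilon=256/n$, which is at most $1/148$ for $n\ge256\cdot148$; if $\Sigma$ is infinite, restrict the algorithm to $n$ symbols. Then $\sqrt{n/\varepsilon}=n/16$ and $|\Sigma|\sqrt{\varepsilon/n}=16|\Sigma|/n\ge16$, so Theorem~\ref{thm:small} gives more than $\frac{n}{38400R}\log(16|\Sigma|/n)\ge\frac{n}{9600R}$ bits.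
\end{proof}

\begin{remark}
At $\varepsilon=256/n$ the logarithm in Theorem~\ref{thm:small} has the right form. The set $\{b_1,\dots,b_L\}$ has at most $n$ elements, and for $k=|\Sigma|\ge n$ the number of such sets is at most $\sum_{i\le n}\binom ki\le(k/n)^n\sum_i\binom ki(n/k)^i=(k/n)^n(1+n/k)^k\le(ek/n)^n$. So the natural order allows exact computation with $n\log(e|\Sigma|/n)$ bits.
\end{remark}

\section{Eight positions}\label{sec:example}

The whole method is visible for $n=8$. Take the order $\pi=3,6,1,8,5,4,2,7$ and the alphabet $[2m]$. Split the \emph{positions} into the blocks $I_1=\{1,2,3,4\}$ and $I_2=\{5,6,7,8\}$. Go through each block in the order in which it is streamed and assign its positions alternately to columns $1,2,1,2$. Split the \emph{time} into four windows of two steps each.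
\[
\begin{array}{l|cccc|cccc}
\text{position} &1&2&3&4&5&6&7&8\\ \hline
\text{time read}&3&7&1&6&5&2&8&4\\
\text{column}   &2&2&1&1&1&1&2&2\\
\text{window}   &2&4&1&3&3&1&4&2
\end{array}
\]
The positions of one block and one column form a cell. The cells are $\{1,2\}$, $\{3,4\}$, $\{5,6\}$, $\{7,8\}$, and the two positions of each cell lie in different windows. Let column $1$ carry symbols from $\{1,\dots,m\}$ and column $2$ symbols from $\{m+1,\dots,2m\}$, and call an input \emph{pure} if it is constant on each cell:
\[
x=\beta\,\beta\,\alpha\,\alpha\,\alpha'\alpha'\beta'\beta',\qquad \alpha,\alpha'\le m<\beta,\beta'.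
\]
There are $m^4$ pure inputs. Each has $\mathrm{LIS}\le3$, since an increasing subsequence uses each cell at most once, and one that uses the first cell cannot use the second.

Consider a one-pass algorithm with space $S$ and $(1+\varepsilon)^2<4/3$. The \emph{trace} of an input is the list of the four configurations reached at the ends of the windows. Suppose two pure inputs have the same trace. Form a \emph{mixed} input $y$ by choosing, for each window separately, one of the two inputs and copying its symbols in that window. In each window the algorithm starts from the common configuration and reads what it would read on one of the two inputs, so it ends in the common configuration. Thus $y$ gets the same output as the two pure inputs.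

Now suppose that the two inputs differ both in $\alpha$ and in $\beta'$. Copy window $1$ from the input with the smaller $\alpha$ and window $3$ from the other; copy window $4$ from the input with the smaller $\beta'$ and window $2$ from the other. Then $y_3<y_4<y_7<y_8$. For $m=2$, the inputs $33111133$ and $44222244$ mix to $y=43122134$, which contains $1,2,3,4$. So $\mathrm{LIS}(y)\ge4>3(1+\varepsilon)^2$, contradicting \eqref{eq:same}.

Hence among pure inputs with a common trace any two pairs $(\alpha,\beta')$ agree in some coordinate. Such a set of pairs lies in one row or one column of an $m\times m$ grid: a pair outside the row of $(a,b)$ and $(a,b')$, $b\ne b'$, would need second coordinate equal to both $b$ and $b'$. So at most $m^3$ pure inputs share a trace, there are at least $m$ traces, $2^{4S}\ge m$, and $S\ge\frac14\log m$.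

The cells had to be built from $\pi$. If the same pure inputs are read in the natural order, each window is a cell, and mixing pure inputs produces only pure inputs. For the natural order the rule above gives instead the cells $\{1,3\},\{2,4\},\{5,7\},\{6,8\}$.

Two features of this example do not survive in a large grid of cells. First, the cells $\{3,4\}$ and $\{7,8\}$ met disjoint sets of windows, so we could arrange each of them as we liked; in general many cells share a window and their wishes conflict. Second, a class of inputs with a common trace need not contain two inputs that differ in all the cells we care about. Both problems are solved by mixing \emph{at random}. Within one cell the symbols are then independent samples from one distribution, a counting argument shows that this distribution has large entropy for a typical cell, and linearity of expectation adds up the cells without any independence between them.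

\section{Cells, windows and mixing}\label{sec:mix}

Fix an order $\pi$ and integers $B,r,d\ge1$, $m\ge2$. For sets $I,I'$ in an ordered set, $I<I'$ means that every element of $I$ is smaller than every element of $I'$.

\subsection*{The layout}
Choose intervals of positions $I_1<\dots<I_B$ in $[n]$, the \emph{blocks}, each of exactly $dr$ positions. Choose sets of symbols $\Gamma_1<\dots<\Gamma_r$, the \emph{ranges}, each with $m$ elements $\gamma_j(1)<\dots<\gamma_j(m)$. Each position outside the blocks carries a fixed symbol, the same in all inputs considered.

List the positions of $I_p$ in the order in which they are streamed, and give them \emph{local ranks} $0,\dots,dr-1$. The \emph{cell} $C_{p,j}$, for $p\in[B]$ and $j\in[r]$, consists of the $d$ positions of $I_p$ whose local rank is congruent to $j-1$ modulo $r$; we call $j$ its \emph{column}. Next list all $Bdr$ block positions in the order in which they are streamed, with \emph{global ranks} $0,\dots,Bdr-1$. The position of global rank $\varphi$ belongs to \emph{window} $\lfloor\varphi/r\rfloor+1$. There are $T=Bd$ windows of $r$ positions each. Blocks are defined by position, so that cells in different blocks can be concatenated; cells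 are defined by time, so that the following holds for every $\pi$.

\begin{lemma}\label{lem:windows}
The $d$ positions of any cell lie in $d$ distinct windows.
\end{lemma}

\begin{proof}
Take two positions of $C_{p,j}$ with local ranks $\rho<\rho'$ and global ranks $\varphi<\varphi'$. Then $\rho'-\rho\ge r$. The positions of $I_p$ with local ranks $\rho+1,\dots,\rho'$ have distinct global ranks in $\{\varphi+1,\dots,\varphi'\}$, so $\varphi'-\varphi\ge r$ and $\lfloor\varphi'/r\rfloor\ge\lfloor\varphi/r\rfloor+1$.
\end{proof}

For matrices $v^1,\dots,v^T\in[m]^{B\times r}$, the \emph{mixed input} $x(v^1,\dots,v^T)$ carries the symbol $\gamma_j(v^t_{p,j})$ at a position that lies in cell $C_{p,j}$ and window $t$. The \emph{pure input} $x(v)=x(v,\dots,v)$ is constant on each cell.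

In both constructions below, the positions left over at the end of $[n]$ carry a \emph{filler} symbol smaller than all other symbols used. An increasing subsequence containing a filler has length $1$: no symbol is smaller than the filler, and every later symbol is again the filler. So fillers can be ignored when computing $\mathrm{LIS}$.

\subsection*{Entropy}
For a random variable $Y$ with finitely many values and $p_a=\Pr[Y=a]$, the entropy is $H(Y)=\sum_{a:\,p_a>0}p_a\log(1/p_a)$. We use three textbook facts. If $Y$ takes at most $N$ values then $H(Y)\le\log N$, with equality when $Y$ is uniform on $N$ values. Entropy is subadditive: $H(Y_1,\dots,Y_k)\le\sum_iH(Y_i)$. By the chain rule, if $Z$ is a function of $Y$ then $H(Y)=H(Z)+\sum_z\Pr[Z=z]\,H(Y\mid Z=z)$. Applying the last fact to the indicator $Z$ of the event $Y\in A$, which has $H(Z)\le1$, and then the first fact, we get for $Y$ with values in $[m]$: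
\begin{equation}\label{eq:split}
H(Y)\le1+\log k+\Pr[Y\notin A]\,\log m\qquad\text{whenever } A\subseteq[m],\ |A|\le k,\ k\ge1.
\end{equation}

\subsection*{The mixing lemma}

\begin{lemma}\label{lem:mix}
For every deterministic $R$-pass algorithm with space $S$ reading in order $\pi$ there is a nonempty set $X\subseteq[m]^{B\times r}$ such that
\begin{enumerate}
\item[(i)] all inputs $x(v^1,\dots,v^T)$ with $v^1,\dots,v^T\in X$, in particular all $x(v)$ with $v\in X$, yield the same output;
\item[(ii)] if $V$ is uniformly distributed on $X$, then
$\displaystyle\frac1{Br}\sum_{p,j}H(V_{p,j})\ge\log m-\frac{SRd}{r}$.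
\end{enumerate}
\end{lemma}

\begin{proof}
Cut each pass into $T$ consecutive segments: for $t<T$, segment $t$ ends right after the last position of window $t$ is read, and segment $T$ ends with the pass. Since windows are consecutive in global rank, the block positions read in segment $t$ are exactly those of window $t$; the other positions carry fixed symbols. So segment $t$ of $x(v^1,\dots,v^T)$ shows the same symbols as segment $t$ of $x(v^t)$.

The \emph{trace} of $v$ is the sequence of the $RT$ configurations reached at the ends of the segments, over all passes, on input $x(v)$. There are at most $2^{SRT}$ traces, so some set $X$ of matrices with a common trace has $|X|\ge m^{Br}2^{-SRT}$.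

Let $v^1,\dots,v^T\in X$. We show by induction over the $RT$ segments, in time order, that the run on $x(v^1,\dots,v^T)$ ends each segment in the configuration of the common trace. Consider segment $t$ of some pass. The run starts it in the same configuration as the run on $x(v^t)$: the initial configuration for the very first segment, and the previous entry of the common trace otherwise. It reads the same symbols at the same times, so it ends the segment in the same configuration as the run on $x(v^t)$, which is the next entry of the trace. The last entry determines the output, which proves (i). For (ii), subadditivity gives $\sum_{p,j}H(V_{p,j})\ge H(V)=\log|X|\ge Br\log m-SRT$; divide by $Br$ and use $T=Bd$.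
\end{proof}

Part (ii) is useful when $S$ is a small multiple of $r\log m/(Rd)$, and for constant $d$ this is the right scale. In the natural order each block shows the columns $1,\dots,r$ repeated $d$ times, and one pass can test whether all cells are constant by storing the first $r$ symbols of the current block, about $r\log m$ bits.

\subsection*{The random mixed input}
Given $X$ and $V$ as in Lemma~\ref{lem:mix}, let $V^1,\dots,V^T$ be independent copies of $V$ and put $y=x(V^1,\dots,V^T)$. Let $L_{p,j}$ be the length of a longest increasing subsequence of $y$ that uses only positions of $C_{p,j}$. By Lemma~\ref{lem:windows} the positions of $C_{p,j}$, listed from left to right, lie in distinct windows $t_1,\dots,t_d$. Since $\gamma_j$ preserves order,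
\begin{equation}\label{eq:iid}
L_{p,j}=\mathrm{LIS}\big(V^{t_1}_{p,j}\cdots V^{t_d}_{p,j}\big),\quad\text{the LIS of $d$ i.i.d.\ copies of }V_{p,j}.
\end{equation}
The left-to-right order of $t_1,\dots,t_d$ depends on $\pi$, but the distribution of an i.i.d.\ sequence does not depend on it. From here on $\pi$ plays no role in the lower bounds for $\mathrm{LIS}(y)$.

\section{Entropy forces increasing subsequences}\label{sec:entropy}

We need to show that i.i.d.\ samples from a distribution of large entropy contain long increasing subsequences. Large support would not be enough: if $Y=1$ with probability $1-\eta$ and $Y$ is spread over all other values otherwise, then $d$ copies have expected LIS at most $1+d\eta$. By \eqref{eq:split}, such a $Y$ has entropy at most $1+\eta\log m$. Conversely, large entropy forces substantial mass on values of small probability, and such values can be cut into many ordered groups of comparable mass.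

\begin{lemma}\label{lem:ent}
Let $Y$ be a random variable with values in $[m]$, $m\ge2$, and let $Y_1,Y_2,\dots$ be i.i.d.\ copies of $Y$.
\begin{enumerate}
\item[(a)] For every integer $K\ge2$,
\[
\mathbb E\,\mathrm{LIS}(Y_1\cdots Y_{K^2})\ge\frac12\Big(1-\frac1e\Big)\Big(K\cdot\frac{H(Y)-1-\log K}{\log m}-1\Big).
\]
\item[(b)] $\displaystyle\frac{H(Y)-1}{2\log m}\le\Pr[Y_1<Y_2]\le\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p_a=\Pr[Y=a]$.

(a) Call $a$ \emph{heavy} if $p_a\ge1/K$ and \emph{light} otherwise. There are at most $K$ heavy values, so by \eqref{eq:split} the total mass $\lambda$ of the light values satisfies $\lambda\ge(H(Y)-1-\log K)/\log m$. Go through the light values in increasing order, adding them to a current group and closing the group as soon as its mass reaches $1/K$. This produces closed groups $A_1<\dots<A_G$. Each has mass at least $1/K$, so $G\le K$. Each has mass less than $2/K$, because the mass was below $1/K$ before the last value was added and that value is light. The unfinished group has mass less than $1/K$. Hence $\lambda<(2G+1)/K$, that is, $G>(\lambda K-1)/2$.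

Split $Y_1,\dots,Y_{K^2}$ into $K$ consecutive runs of $K$ variables. For $g\le G$ call run $g$ \emph{successful} if it contains a value in $A_g$. It fails with probability at most $(1-1/K)^K\le1/e$. Picking a value in $A_g$ from each successful run $g$ gives an increasing subsequence, because both the runs and the groups increase with $g$. So the expected LIS is at least $(1-1/e)G\ge\frac12(1-1/e)(\lambda K-1)$.

(b) By symmetry $\Pr[Y_1<Y_2]=\frac12(1-\Pr[Y_1=Y_2])=\frac12(1-\sum_ap_a^2)\le\frac12$. Let $q=\max_ap_a$. Then $\sum_ap_a^2\le q$, so $\Pr[Y_1<Y_2]\ge\frac12(1-q)$, and \eqref{eq:split} with $A$ consisting of one most likely value and $k=1$ gives $1-q\ge(H(Y)-1)/\log m$.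
\end{proof}

Both lower bounds are affine functions of $H(Y)$. They can therefore be averaged over the cells, and the average entropy from Lemma~\ref{lem:mix}(ii) is all we need to know.

\section{A square grid: proof of Theorem~\ref{thm:const}}\label{sec:square}

The plan is to compare pure inputs, whose LIS is below $B+r$, with a mixed input. Increasing subsequences of two cells can be concatenated for certain only if the cells lie in different blocks and different columns, in the same direction: cells of one block interleave in a way that depends on $\pi$, and cells of one column share a range. Such a chain has at most $\min(B,r)$ cells. With $d=K^2$, Lemma~\ref{lem:ent}(a) lets each cell contribute order $K$. So we take $B=r$ and $K$ a large multiple of $(1+\varepsilon)^2$; then $Bdr\le n$ allows $r\approx\sqrt n/K$, which is where $\sqrt n$ comes from.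

\subsection*{Construction}
Let $d=K^2$, $B=r=\lfloor\sqrt n/K\rfloor$ and $m=\lfloor\sqrt n\rfloor$. Then $Bdr\le n$. Let the blocks be consecutive, starting at position $1$, and fill the remaining positions with the filler. This needs $rm+1\le n/K+1\le n\le|\Sigma|$ symbols; this is the only use of $|\Sigma|\ge n$.

\subsection*{Pure inputs}
Take an increasing subsequence of $x(v)$ without fillers and record the cell $(p,j)$ of each element. The index $p$ is nondecreasing because positions increase, and $j$ is nondecreasing because symbols increase. No cell occurs twice, because $x(v)$ is constant on cells. So $p+j$ strictly increases, with values in $\{2,\dots,B+r\}$, and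
\begin{equation}\label{eq:pure1}
\mathrm{LIS}(x(v))\le B+r-1<2B\qquad\text{for all }v.
\end{equation}

\subsection*{A mixed input}
Suppose, for a contradiction, that an algorithm as in the theorem has space $S\le\frac{r\log m}{4K^2R}$. Take $X,V$ from Lemma~\ref{lem:mix}. Since $SRd/r\le\frac14\log m$, the average of $H(V_{p,j})$ over the cells is at least $\frac34\log m$. From $n\ge2^{10}K^8$ we get $\sqrt n\ge32K^4$, so $m\ge16K^4$ and $1+\log K\le\frac14\log m$. Thus the average of $(H(V_{p,j})-1-\log K)/\log m$ is at least $\frac12$. By \eqref{eq:iid}, Lemma~\ref{lem:ent}(a) and $1-\frac1e\ge\frac12$,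
\[
\frac1{Br}\sum_{p,j}\mathbb E\,L_{p,j}\ge\frac12\Big(1-\frac1e\Big)\Big(\frac K2-1\Big)\ge\frac{K-2}8 .
\]
Fix a realization $y=x(v^1,\dots,v^T)$, with all $v^t\in X$, for which $\sum_{p,j}L_{p,j}\ge Br(K-2)/8$.

It remains to find a chain of cells carrying a fair share of this sum. For $0\le h<r$ let $D_h$ be the cyclic diagonal that contains, for each $p\in[B]$, the cell $(p,p+h)$ if $p+h\le r$ and the cell $(p,p+h-r)$ otherwise. For fixed $p$ the column runs through all of $[r]$ as $h$ varies, so $D_0,\dots,D_{r-1}$ partition the cells, and the sum of $L_{p,j}$ over some $D_h$ is at least $B(K-2)/8$. Split this $D_h$ into the cells with $p+h\le r$ and those with $p+h>r$. One of the two parts has sum at least $B(K-2)/16$. Along that part both the block and the column strictly increase, so longest increasing subsequences of its cells concatenate to an increasing subsequence of $y$. Since $K-2\ge32(1+\varepsilon)^2$,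
\[
\mathrm{LIS}(y)\ge\frac{B(K-2)}{16}\ge2B(1+\varepsilon)^2 .
\]
By Lemma~\ref{lem:mix}(i), $y$ and $x(v)$ yield the same output for any $v\in X$. So \eqref{eq:same} and \eqref{eq:pure1} give $\mathrm{LIS}(y)<2B(1+\varepsilon)^2$, a contradiction.

\subsection*{The bound}
Hence $S>\frac{r\log m}{4K^2R}$. Using $\lfloor s\rfloor\ge s/2$ for $s\ge1$, we have $r\ge\frac{\sqrt n}{2K}$ and $m\ge\sqrt n/2\ge n^{1/4}$, the last step because $n\ge16$. Therefore $S>\frac{\sqrt n}{2K}\cdot\frac{\log n}4\cdot\frac1{4K^2R}=\frac{\sqrt n\log n}{32K^3R}$. \hfill$\square$

\begin{remark}[Determinism and the common order]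
Both hypotheses enter only through Lemma~\ref{lem:mix}, and without either one the inputs above can be told apart cheaply. Let $\phi$ be the fraction of nonconstant cells of $y$. A constant cell has $L_{p,j}=1$ and every cell has $L_{p,j}\le K^2$, so $(K-2)/8\le1+\phi K^2$ and $\phi\ge(K-10)/(8K^2)>0$. A randomized algorithm that picks a random cell and tests whether it is constant uses $O(\log n)$ bits, never objects to a pure input, and objects to $y$ with probability $\phi$. Likewise, a second pass in an order that reads each cell consecutively tests all cells deterministically with $O(\log m)$ bits. These observations concern only this family of inputs.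
\end{remark}

\section{Pads: proof of Theorem~\ref{thm:small}}\label{sec:pads}

For small $\varepsilon$ an additive gain of order $B$ should already contradict \eqref{eq:same} against pure inputs of LIS about $B/\varepsilon$. This suggests $d=2$ and $r\approx B/\varepsilon$; then $Br\approx n$ gives $r\approx\sqrt{n/\varepsilon}$. The difficulty is that the bound $B+r-1$ for pure inputs may be far from the truth, and a small gain means nothing against a loose bound. In the reverse order with $d=2$, for instance, the columns in each block read $r,\dots,1,r,\dots,1$ from left to right, so every input, pure or mixed, has LIS at most $2B$, far below $r$.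

We therefore surround the blocks by fixed increasing sequences, the \emph{pads}, whose symbols separate the ranges. They supply an increasing subsequence of length $r+1$ for free, which can be interrupted once per block to visit a cell (Figure~\ref{fig:pads}). Climbing through several columns inside a block no longer pays, because it skips the separating symbols. The LIS of a pure input then no longer depends on $\pi$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.75cm]
\fill[gray!25] (2.5,1.2) rectangle (4.5,1.8);
\fill[gray!25] (7.5,2.2) rectangle (9.5,2.8);
\foreach \i in {0,...,4}{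
  \draw[gray!40] (-0.3,\i) -- (12.3,\i);
  \node[left] at (-0.3,\i) {$\sigma_{\i}$};
  \foreach \s in {0,5,10}{\draw[fill=white] (\s+0.5*\i,\i) circle (2pt);}
}
\foreach \s in {2.5,7.5}{
  \foreach \j in {1,...,4}{\draw (\s,\j-0.8) rectangle (\s+2,\j-0.2);}
}
\draw[thick] (0,0)--(0.5,1)--(3,1.35)--(4,1.65)--(6,2)--(8,2.35)--(9,2.65)--(11.5,3)--(12,4);
\foreach \a/\b in {0/0,0.5/1,3/1.35,4/1.65,6/2,8/2.35,9/2.65,11.5/3,12/4}{\fill (\a,\b) circle (2pt);}
\foreach \a/\t in {1/{pad 0},3.5/{$I_1$},6/{pad 1},8.5/{$I_2$},11/{pad 2}}{\node at (\a,-0.6) {\t};}
\end{tikzpicture}
\caption{The padded layout for $B=2$ blocks and $r=4$ columns; position runs to the right, symbol value upward. Each pad carries $\sigma_0<\dots<\sigma_4$. Each box is a cell: two positions somewhere in the block, with symbols between two consecutive $\sigma$'s. The bold path is an increasing subsequence that uses every $\sigma_i$ once and visits one cell (shaded) per block. A visited cell contributes two symbols if its values increase and one otherwise.}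
\label{fig:pads}
\end{figure}

\subsection*{Parameters}
Let $d=2$, $B=\lfloor\sqrt{\varepsilon n}\rfloor$, $r=\lfloor B/(37\varepsilon)\rfloor$, $z=|\Sigma|\sqrt{\varepsilon/n}$ and $m=\lfloor z\rfloor$. We use the following facts.
\begin{enumerate}
\item[(P1)] $B\ge16$, $z\ge16$ and $m\ge16$, since $z\ge\sqrt{\varepsilon n}\ge16$ by $|\Sigma|\ge n$ and $\varepsilon\ge256/n$.
\item[(P2)] $r\ge4B$, since $\varepsilon\le1/148$ gives $B/(37\varepsilon)\ge4B$, and $4B$ is an integer.
\item[(P3)] $36\varepsilon r\le\frac{36}{37}B<B$.
\item[(P4)] $6Br\le6B^2/(37\varepsilon)\le\frac6{37}n\le n$.
\item[(P5)] $r(m+1)+2\le|\Sigma|$. Indeed $r\le\frac1{37}\sqrt{n/\varepsilon}$ and $m\le z$ give $rm\le|\Sigma|/37$, so $r(m+1)+2\le2rm+2\le\frac2{37}|\Sigma|+2\le|\Sigma|$, as $|\Sigma|\ge n\ge256$.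
\end{enumerate}

\subsection*{Construction}
Choose symbols $\sigma_0<\dots<\sigma_r$ and ranges with $\sigma_{j-1}<\gamma_j(1)$ and $\gamma_j(m)<\sigma_j$ for $j\in[r]$. Starting at position $1$, place
\[
\text{pad }0,\ I_1,\ \text{pad }1,\ I_2,\ \dots,\ I_B,\ \text{pad }B,
\]
where each pad consists of $r+1$ positions carrying $\sigma_0,\dots,\sigma_r$ from left to right. The total length is $2Br+(B+1)(r+1)\le2Br+4Br\le n$ by (P4), and the remaining positions carry the filler. The number of symbols is $rm+(r+1)+1\le|\Sigma|$ by (P5). Put $N_0=r+1+B$.

\begin{lemma}\label{lem:pure2}
$\mathrm{LIS}(x(v))\le N_0$ for every $v\in[m]^{B\times r}$.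
\end{lemma}

\begin{proof}
Take an increasing subsequence without fillers, and let $P$ be the set of $p$ such that it meets $I_p$. For $p\in P$ let $\alpha_p\le\beta_p$ be the smallest and the largest column it uses in $I_p$. Its elements in $I_p$ lie in distinct columns, because $x(v)$ is constant on cells, so there are at most $\beta_p-\alpha_p+1$ of them. A chosen pad element $\sigma_i$ to the left of $I_p$ is smaller than a symbol of $\Gamma_{\alpha_p}$, so $i\le\alpha_p-1$; one to the right of $I_p$ is larger than a symbol of $\Gamma_{\beta_p}$, so $i\ge\beta_p$. Every pad lies to the left or to the right of $I_p$, so no index in $M_p=\{\alpha_p,\dots,\beta_p-1\}$ is used. For $p<p'$ in $P$ we have $\beta_p\le\alpha_{p'}$, so the sets $M_p\subseteq\{0,\dots,r\}$ are disjoint. Chosen pad elements have distinct indices. The length is therefore at most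
\[
\Big(r+1-\sum_{p\in P}(\beta_p-\alpha_p)\Big)+\sum_{p\in P}(\beta_p-\alpha_p+1)=r+1+|P|\le N_0.\qedhere
\]
\end{proof}

\subsection*{A mixed input}
Suppose, for a contradiction, that an algorithm as in the theorem has space $S\le\frac r{2R}\big(\frac12\log m-1\big)$. Take $X,V$ from Lemma~\ref{lem:mix}. Since $2SR/r\le\frac12\log m-1$, the average of $H(V_{p,j})-1$ over the cells is at least $\frac12\log m$. Let $g_{p,j}=\mathbb E\,L_{p,j}-1$. A sequence of two values has LIS $2$ if it increases and $1$ otherwise, so by \eqref{eq:iid} the number $g_{p,j}$ is the probability that two i.i.d.\ copies of $V_{p,j}$ increase. Lemma~\ref{lem:ent}(b) gives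
\[
g_{p,j}\le\frac12,\qquad\sum_{p,j}g_{p,j}\ge Br\cdot\frac{\frac12\log m}{2\log m}=\frac{Br}4 .
\]

To exceed $N_0$ the subsequence must visit essentially all blocks, so we cannot afford to discard part of a cyclic diagonal as in Section~\ref{sec:square}. We use only diagonals that do not wrap around: the cells $(p,p+h)$, $p\in[B]$, for $0\le h\le r-B$. In each block these diagonals cover $r-B+1$ cells and omit $B-1$. Each omitted cell has $g_{p,j}\le\frac12$, and $B\le r/4$ by (P2), so
\[
\sum_{h=0}^{r-B}\ \sum_{p=1}^Bg_{p,p+h}\ge\frac{Br}4-\frac{B^2}2\ge\frac{Br}8 .
\]
There are at most $r$ values of $h$, so some $h$ has $\sum_pg_{p,p+h}\ge B/8$, that is, $\mathbb E\sum_pL_{p,p+h}\ge B+B/8$. Fix a realization $y=x(v^1,\dots,v^T)$, with all $v^t\in X$, for which $\sum_pL_{p,p+h}\ge B+B/8$.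

Form a subsequence of $y$ as in Figure~\ref{fig:pads}: take $\sigma_0,\dots,\sigma_h$ from pad $0$; for each $p$ a longest increasing subsequence of the cell $C_{p,p+h}$; for $1\le p<B$ the symbol $\sigma_{p+h}$ from pad $p$; and $\sigma_{B+h},\dots,\sigma_r$ from pad $B$. It is increasing, because the symbols taken from $I_p$ lie in $\Gamma_{p+h}$, strictly between $\sigma_{p+h-1}$ and $\sigma_{p+h}$. It uses each of $\sigma_0,\dots,\sigma_r$ once, so
\[
\mathrm{LIS}(y)\ge r+1+B+\frac B8=N_0+\frac B8 .
\]
(The same path in a pure input has length exactly $N_0$, so Lemma~\ref{lem:pure2} is an equality.)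

By Lemma~\ref{lem:mix}(i), \eqref{eq:same} and Lemma~\ref{lem:pure2}, and since $(1+\varepsilon)^2\le1+3\varepsilon$ for $\varepsilon\le1$, we get $N_0+B/8\le(1+3\varepsilon)N_0$. As $1+B\le2B\le r/2$ by (P2), we have $N_0\le\frac32r$, so $B/8\le3\varepsilon N_0\le\frac92\varepsilon r$. This says $B\le36\varepsilon r$, contradicting (P3).

\subsection*{The bound}
Hence $S>\frac r{4R}(\log m-2)\ge\frac{r\log m}{8R}$, because $\log m\ge4$ by (P1). Using $\lfloor s\rfloor\ge s/2$ for $s\ge1$ three times, we have $B\ge\frac12\sqrt{\varepsilon n}$, then $r\ge\frac B{74\varepsilon}\ge\frac1{148}\sqrt{n/\varepsilon}$, and $m\ge z/2\ge\sqrt z$, the last step because $z\ge4$. So $\log m\ge\frac12\log z$ and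
\[
S>\frac1{8R}\cdot\frac1{148}\sqrt{\frac n\varepsilon}\cdot\frac{\log z}2=\frac1{2368R}\sqrt{\frac n\varepsilon}\,\log z\ge\frac1{2400R}\sqrt{\frac n\varepsilon}\,\log\Big(|\Sigma|\sqrt{\varepsilon/n}\Big).
\]
This proves Theorem~\ref{thm:small}. \hfill$\square$

\begin{remark}
The padded construction cannot replace the square grid for large $\varepsilon$. The path above has length at most $r+1+2B<2N_0$ in any mixed input, so it never contradicts \eqref{eq:same} once $(1+\varepsilon)^2\ge2$. Pads remove the slack in the bound for pure inputs at the price of a long increasing subsequence common to all inputs; large cells overcome the slack by a gain of order $K$ in every cell.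
\end{remark}

\begin{thebibliography}{9}

\bibitem{LZ}
Xin Li and Yu Zheng,
\emph{Streaming and Query Once Space Complexity of Longest Increasing Subsequence},
arXiv:2309.01208 (2023).

\end{thebibliography}
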